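\title{The minimum degree of minimal $k$-$\{1,2\}$-factor-critical graphs}

\begin{abstract}
A $\{1,2\}$-factor of a graph is a spanning subgraph whose components are single edges and cycles. A graph of order $n>k$ is $k$-$\{1,2\}$-factor-critical if it has such a factor after the removal of any $k$ vertices, and it is minimal if this property is lost when any edge is deleted. We prove the conjecture that every minimal $k$-$\{1,2\}$-factor-critical graph has minimum degree $k+1$ or $k+2$. For $k\ge 1$ the value $k+2$ occurs exactly when every component is $K_{k+3}$. We also show that at least half of the vertices have degree at most $k+2$, and that each component of the subgraph induced by the remaining vertices contains at most one cycle. The proof uses only Hall's theorem and the submodularity of the function $|N(X)|-|X|$.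
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All graphs are finite, undirected and simple. We write $N(v)$ for the set of neighbors of a vertex $v$, $d(v)=|N(v)|$ for its degree, $N[v]=N(v)\cup\{v\}$, and $\delta(G)$ for the minimum degree of $G$.

A \emph{$\{1,2\}$-factor} of a graph is a spanning subgraph each of whose components is regular of degree one or two, that is, a single edge $K_2$ or a cycle. An even cycle can be replaced by every second one of its edges, so a $\{1,2\}$-factor is a relaxed perfect matching, in which some vertices may be covered by odd cycles. Let $G$ have order $n$ and let $0\le k<n$. The graph $G$ is \emph{$k$-$\{1,2\}$-factor-critical} if $G-K$ has a $\{1,2\}$-factor for every set $K$ of $k$ vertices. Such a graph is \emph{minimal} if $G-e$ is not $k$-$\{1,2\}$-factor-critical for any edge $e$. Outside the statements of the theorems we shorten these terms to \emph{$k$-critical} and \emph{minimal $k$-critical}.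

The parameter $k$ measures how many vertices can be lost before the factor disappears. Adding edges never destroys criticality, so every $k$-critical graph contains a spanning minimal one, and the minimal graphs are those in which no edge is wasted. How small must their degrees be? A lower bound is immediate: 
\begin{equation}\label{eq:lower}
\delta(G)\ge k+1\quad\text{for every $k$-critical graph } G .
\end{equation}
Indeed, if $d(v)\le k$, then $N(v)$ extends to a set $K$ of $k$ vertices avoiding $v$, because $k\le n-1$, and $v$ is isolated in $G-K$. One might guess that a minimal graph always attains this bound. Two families show that it need not.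

\begin{example}[the case $k=0$]\label{ex:zero}
The minimal $0$-critical graphs are exactly the disjoint unions of copies of $K_2$ and odd cycles. Let $G$ be minimal $0$-critical and let $F$ be a $\{1,2\}$-factor of $G$. An edge outside $F$ could be deleted, so $G=F$. Deleting an edge from an even cycle leaves a path of even order, which has a perfect matching, so no component is an even cycle. Conversely, deleting an edge from a $K_2$ or an odd cycle creates a component that is a path of odd order. A $\{1,2\}$-factor of a path is a perfect matching, so this component has none. Thus $\delta(G)=1$ if some component is $K_2$, and $\delta(G)=2$ if all components are odd cycles.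
\end{example}

\begin{example}[complete graphs]\label{ex:complete}
Let $n>k$ and $m=n-k$. Removing $k$ vertices from $K_n$ leaves $K_m$, which has a $\{1,2\}$-factor if and only if $m\ge2$. Let $m\ge 2$, delete an edge $uv$, and remove $k$ vertices other than $u,v$. What remains is $K_m-uv$. For $m=2$ and $m=3$ its components are paths of odd order, so it has no $\{1,2\}$-factor. For $m\ge4$ it has a Hamilton cycle, obtained from a cyclic order in which $u$ and $v$ are not consecutive; and a removed set that meets $\{u,v\}$ leaves $K_m$. Hence $K_n$ is minimal $k$-critical exactly for $n\in\{k+2,k+3\}$, with minimum degrees $k+1$ and $k+2$.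

A disjoint union of copies of $K_{k+3}$ is also minimal $k$-critical. Removing $k$ vertices leaves complete graphs of order at least $3$, each with a Hamilton cycle, while deleting an edge $uv$ and $k$ further vertices of its component leaves a path on three vertices as a component.
\end{example}

In both families the minimum degree is $k+1$ or $k+2$, and $K_{k+4}$ already has a superfluous edge. This suggests the conjecture, which we take from Pereyra~\cite{Pereyra}, that every minimal $k$-critical graph satisfies $k+1\le\delta(G)\le k+2$. It is known to hold for $k\in\{0,1,n-5,n-4,n-3,n-2\}$. We prove it for all $0\le k<n$, without using these cases.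

\begin{theorem}\label{thm:main}
If $G$ is a minimal $k$-$\{1,2\}$-factor-critical graph, then $k+1\le\delta(G)\le k+2$.
\end{theorem}

The larger value turns out to be exceptional: the two examples above contain all graphs that attain it.

\begin{theorem}\label{thm:class}
Let $k\ge1$. A graph $G$ is minimal $k$-$\{1,2\}$-factor-critical with $\delta(G)=k+2$ if and only if every component of $G$ is $K_{k+3}$. Hence every other minimal $k$-$\{1,2\}$-factor-critical graph has $\delta(G)=k+1$. For $k=0$ the minimal graphs are exactly the disjoint unions of copies of $K_2$ and odd cycles, so $\delta(G)=2$ if and only if all components are odd cycles. Both values in Theorem~\ref{thm:main} occur for every $k\ge0$.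
\end{theorem}

The count that proves Theorem~\ref{thm:main} yields many vertices of small degree.

\begin{theorem}\label{thm:deg}
Let $G$ be a minimal $k$-$\{1,2\}$-factor-critical graph, and let $L$, $M$, $H$ be the sets of vertices of degree $k+1$, of degree $k+2$, and of degree at least $k+3$. Then:
\begin{enumerate}
\item[(i)] every $H'\subseteq H$ induces at most $|H'|$ edges, so each component of $G[H]$ has at most one cycle;
\item[(ii)] $|H|\le|L|+\dfrac{|M|}{k+1}$.
\end{enumerate}
In particular, at least half of the vertices have degree at most $k+2$.
\end{theorem}

The plan is as follows. Hall's theorem turns criticality into an inequality for independent sets (Section~\ref{sec:surplus}). In a minimal graph every edge is needed by some set that comes close to violating this inequality, and the position of the edge relative to this set either orients the edge or leaves it neutral (Section~\ref{sec:edges}). By submodularity, the sets belonging to the edges at one vertex can be replaced by a single set, and this bounds the number of outgoing and neutral edges at a vertex of large degree (Section~\ref{sec:uncross}). Such a vertex therefore receives many more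 arcs than it sends, and a count of arcs gives Theorems~\ref{thm:main} and~\ref{thm:deg} (Section~\ref{sec:count}). Section~\ref{sec:class} treats the case $\delta=k+2$.

\section{The surplus of a vertex set}\label{sec:surplus}

For $X\subseteq V(G)$ let $N(X)=\bigcup_{x\in X}N(x)$; this set may meet $X$. The \emph{surplus} of $X$ is
\[
h(X)=|N(X)|-|X| .
\]
A subscript, as in $N_Q$ and $h_Q$, indicates a graph $Q$ other than $G$. We write $X-v$ for $X\setminus\{v\}$. A vertex $u$ is \emph{isolated in $X$} if $u\in X$ and $u$ has no neighbor in $X$; a set is \emph{independent} if all its vertices are isolated in it.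

Recall Hall's theorem: a bipartite graph with parts $A$ and $B$ has a matching that covers $A$ if and only if every $X\subseteq A$ has at least $|X|$ neighbors in $B$.

\begin{lemma}\label{lem:hall}
A graph $Q$ has a $\{1,2\}$-factor if and only if $h_Q(X)\ge0$ for all $X\subseteq V(Q)$.
\end{lemma}

\begin{proof}
We claim that $Q$ has a $\{1,2\}$-factor if and only if there is a permutation $\sigma$ of $V(Q)$ with $x\sigma(x)\in E(Q)$ for all $x$. Given a factor, orient each of its cycles, let $\sigma$ send each vertex of a cycle to its successor, and let $\sigma$ swap the ends of each $K_2$. Conversely, such a $\sigma$ has no fixed point because $Q$ has no loops; its cycles of length $2$ are edges of $Q$, and its longer cycles are cycles of $Q$. Now take two copies $A,B$ of $V(Q)$ and join $x\in A$ to $y\in B$ when $xy\in E(Q)$. The permutations $\sigma$ are the matchings that cover $A$, and Hall's condition reads $|N_Q(X)|\ge|X|$ for all $X$.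
\end{proof}

A vertex of $X$ with a neighbor in $X$ lies in $N(X)$ and pays for itself. Only the isolated vertices can push the surplus down.

\begin{lemma}\label{lem:iso}
Let $X$ be a set of vertices of a graph and let $I$ be the set of vertices isolated in $X$. Then $I$ is independent and $h(X)\ge h(I)$.
\end{lemma}

\begin{proof}
The vertices of $I$ have no neighbor in $X$, so $I$ is independent and $N(I)\cap X=\emptyset$. Each vertex of $X\setminus I$ has a neighbor in $X$. Hence $N(X)$ contains the disjoint union of $X\setminus I$ and $N(I)$, and $h(X)\ge|X\setminus I|+|N(I)|-|X|=h(I)$.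
\end{proof}

\begin{proposition}\label{prop:crit}
Let $G$ have order $n$ and let $0\le k<n$. Then $G$ is $k$-critical if and only if $h(I)\ge k$ for every nonempty independent set $I$.
\end{proposition}

\begin{proof}
Suppose the condition holds. Let $|K|=k$, $Q=G-K$, $X\subseteq V(Q)$, and let $I$ be the set of vertices isolated in $X$. If $I=\emptyset$, then $h_Q(I)=0$. Otherwise $h_Q(I)\ge h(I)-k\ge0$, since at most $k$ neighbors of $I$ were removed. In both cases $h_Q(X)\ge0$ by Lemma~\ref{lem:iso}, and $Q$ has a $\{1,2\}$-factor by Lemma~\ref{lem:hall}.

Suppose $G$ is $k$-critical and let $I$ be nonempty and independent. By \eqref{eq:lower} we have $|N(I)|\ge k+1$, so we may choose $K\subseteq N(I)$ with $|K|=k$. As $I$ is independent, $K\cap I=\emptyset$, and Lemma~\ref{lem:hall} applied to $G-K$ gives $0\le h_{G-K}(I)=h(I)-k$.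
\end{proof}

From now on we work with this criterion only. Its first use shows that minimality does not bound the maximum degree, so that Theorem~\ref{thm:deg} must allow a nonempty set $H$.

\begin{example}\label{ex:join}
By \eqref{eq:lower}, an edge with an end of degree $k+1$ cannot be deleted from a $k$-critical graph. Let $t\ge k\ge1$, and join every vertex of an independent set $S$ of size $k$ to every vertex of a matching with $t$ edges. A nonempty independent set $I$ lies in $S$, and then $h(I)\ge 2t-k\ge k$, or it contains at most one end of each matching edge and avoids $S$, and then $N(I)$ consists of $S$ and the partners of $I$, so $h(I)=k$. The graph is $k$-critical, and it is minimal because every edge has an end of degree $k+1$. The vertices of $S$ have degree $2t$.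
\end{example}

The tool for comparing two sets is submodularity. For any $X,Y$ we have $N(X\cup Y)=N(X)\cup N(Y)$ and $N(X\cap Y)\subseteq N(X)\cap N(Y)$. Counting gives
\begin{equation}\label{eq:subexact}
h(X\cup Y)+h(X\cap Y)=h(X)+h(Y)-\bigl|(N(X)\cap N(Y))\setminus N(X\cap Y)\bigr| ,
\end{equation}
and in particular
\begin{equation}\label{eq:sub}
h(X\cup Y)+h(X\cap Y)\le h(X)+h(Y).
\end{equation}
To bound $h(X\cap Y)$ from above we need a lower bound on $h(X\cup Y)$. The difficulty is that a union of independent sets need not be independent, and Proposition~\ref{prop:crit} says nothing about such sets; in a $k$-critical graph $h(V(G))=0$, for instance. Lemma~\ref{lem:iso} repairs this whenever the union has an isolated vertex: in a $k$-critical graph,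
\begin{equation}\label{eq:iso}
h(X)\ge h(I)\ge k\quad\text{if the set $I$ of vertices isolated in $X$ is nonempty.}
\end{equation}
A vertex isolated in both $X$ and $Y$ is isolated in $X\cup Y$ and in $X\cap Y$. For this reason we always compare sets through a common vertex.

\section{Arcs and neutral edges}\label{sec:edges}

For the rest of the paper $G$ is a minimal $k$-critical graph. A nonempty independent set $I$ is \emph{tight} if $h(I)=k$. For an independent set $Z$ and $u\in Z$, a vertex $v$ is a \emph{private neighbor of $u$ for $Z$} if $N(v)\cap Z=\{u\}$.

There is an evident reason why an edge $uv$ may be needed: $v$ is a private neighbor of $u$ for some tight set $I$, so that $I$ loses the neighbor $v$ when $uv$ is deleted. In that case we write $u\to v$ and call the ordered pair $(u,v)$ an \emph{arc}. Both $u\to v$ and $v\to u$ may hold. If $d(u)=k+1$, then $\{u\}$ is tight and $u\to v$ for all $v\in N(u)$. An edge $uv$ is \emph{neutral} if neither $u\to v$ nor $v\to u$. All edges of $K_{k+3}$ are neutral, since its nonempty independent sets are singletons of surplus $k+1$; such an edge is needed because its deletion creates the new independent set $\{u,v\}$.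 The next lemma shows that this is the only other reason. It is the one place where minimality is used.

\begin{lemma}\label{lem:witness}
Let $uv$ be a neutral edge. There is a set $X$ containing $u$ and $v$ such that $uv$ is the only edge of $G[X]$ and
\[
h(X)=h(X-u)=h(X-v)=k+1,
\]
\[
N(X-v)=N(X)\setminus\{u\},\qquad N(X-u)=N(X)\setminus\{v\}.
\]
In particular $N(v)\setminus\{u\}\subseteq N(X-v)$.
\end{lemma}

We call such a set $X$ a \emph{witness} of the neutral edge $uv$.

\begin{proof}
Let $e=uv$. By minimality and Proposition~\ref{prop:crit} for $G-e$, there is a nonempty set $X$, independent in $G-e$, with $|N_{G-e}(X)|\le|X|+k-1$.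

If $u,v\notin X$, then $X$ is independent in $G$ and $N(X)=N_{G-e}(X)$, so $h(X)\le k-1$. This contradicts Proposition~\ref{prop:crit}.

Suppose exactly one end, say $u$, lies in $X$. Then $X$ is independent in $G$ and $N(X)=N_{G-e}(X)\cup\{v\}$. Since $|N(X)|\ge|X|+k$, we get $|N(X)|=|X|+k$ and $v\notin N_{G-e}(X)$. So $X$ is tight and $N(v)\cap X=\{u\}$, which means $u\to v$. This contradicts neutrality.

Hence $u,v\in X$, and $uv$ is the only edge of $G[X]$. Now $N(X)=N_{G-e}(X)\cup\{u,v\}$, so $|N(X)|\le|X|+k+1$. The only neighbor of $u$ in $X$ is $v$, so $N(X-v)\subseteq N(X)\setminus\{u\}$, and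
\[
|N(X-v)|\le|N(X)|-1\le|X|+k=|X-v|+k+1 .
\]
The set $X-v$ is nonempty and independent, so $h(X-v)\ge k$. It is not tight, for otherwise $N(v)\cap(X-v)=\{u\}$ would give $u\to v$. Thus $h(X-v)\ge k+1$ and equality holds throughout the display. This gives $h(X-v)=k+1$, $h(X)=k+1$ and $N(X-v)=N(X)\setminus\{u\}$. Exchanging $u$ and $v$ gives the statements on $X-u$. Finally $N(v)\setminus\{u\}\subseteq N(X)\setminus\{u\}=N(X-v)$.
\end{proof}

Let $d^+(u)$, $d^-(u)$, $d^0(u)$ be the numbers of neighbors $v$ of $u$ with $u\to v$, with $v\to u$, and with $uv$ neutral. Let $P$ be the set of vertices that lie in some tight set, and let $U=V(G)\setminus P$. Every edge at $u$ is counted by at least one of the three numbers, every arc has one tail and one head, and the tail lies in a tight set. Therefore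
\begin{equation}\label{eq:count}
d(u)\le d^+(u)+d^-(u)+d^0(u),\qquad \sum_u d^+(u)=\sum_u d^-(u),\qquad d^+(u)=0\ \text{ for }u\in U .
\end{equation}
We must bound $d^+$ and $d^0$ at vertices of large degree. The following graph shows how.

\begin{example}\label{ex:six}
Let $k=1$, and let $G$ arise from the complete graph on $a,b,c,d$ by replacing the edge $ab$ with a path $axyb$ (Figure~\ref{fig:six}). The nonadjacent pairs are $ab$, $ay$, $bx$, $cx$, $cy$, $dx$, $dy$. There is no independent triple, because the two nonneighbors of each of $a,b,c,d$ are adjacent. For each nonadjacent pair, every one of the other four vertices is adjacent to the pair, so the pair has surplus $2$. The singletons have surplus $d(v)-1$, which is $1$ for $x,y$ and $2$ for $a,b,c,d$. So $G$ is $1$-critical, its tight sets are $\{x\}$ and $\{y\}$, the arcs are $x\to a$, $x\to y$, $y\to x$, $y\to b$, and the five edges among $a,b,c,d$ are neutral. In $G-cd$ the set $\{c,d\}$ has the two neighbors $a,b$. In $G-ac$ the set $\{a,c,y\}$ has the three neighbors $b,d,x$. By the symmetries $c\leftrightarrow d$ and $(a,x)\leftrightarrow(b,y)$, the graph is minimal, with witnesses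
\[
X_{cd}=\{c,d\},\quad X_{ac}=\{a,c,y\},\quad X_{ad}=\{a,d,y\},\quad X_{bc}=\{b,c,x\},\quad X_{bd}=\{b,d,x\}.
\]
Fix a vertex, remove from the witness of each neutral edge at it the other end of the edge, and intersect the resulting independent sets. At $a$ we obtain $Z=\{a,y\}$, again of surplus $2$, and both $c$ and $d$ are private neighbors of $a$ for this one set. There is no room for a third: $Z$ has four neighbors, and $Z-a=\{y\}$ must keep at least two of them. At $c$ we obtain $\{c,y\}\cap\{c,x\}\cap\{c\}=\{c\}$. Here three neutral edges are possible, but the surplus $2$ of the intersection forces $d(c)=3$. In general, the intersection keeps the surplus, and then either the number of private neighbors or the degree of the vertex is bounded.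
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1, every node/.style={circle,draw,inner sep=1pt,minimum size=16pt}]
\node (a) at (0,0) {$a$};
\node (b) at (3.6,0) {$b$};
\node (c) at (1.8,1.9) {$c$};
\node (d) at (1.8,0.7) {$d$};
\node (x) at (1,-1) {$x$};
\node (y) at (2.6,-1) {$y$};
\draw (a)--(c) (a)--(d) (b)--(c) (b)--(d) (c)--(d);
\draw[very thick,->] (x)--(a);
\draw[very thick,->] (y)--(b);
\draw[very thick,<->] (x)--(y);
\end{tikzpicture}
\caption{A minimal $1$-$\{1,2\}$-factor-critical graph on six vertices. The thick edges are needed because they end in a vertex of degree $2$; arrows point away from such vertices. The thin edges are neutral: after deleting $cd$ the independent set $\{c,d\}$ has only two neighbors, and after deleting $ac$ the independent set $\{a,c,y\}$ has only three.}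
\label{fig:six}
\end{figure}

\section{Uncrossing at a vertex}\label{sec:uncross}

We begin with the dichotomy seen in Example~\ref{ex:six}.

\begin{lemma}\label{lem:private}
Let $Z$ be independent and $u\in Z$. Either $Z=\{u\}$ and $d(u)=h(Z)+1$, or $u$ has at most $h(Z)-k+1$ private neighbors for $Z$.
\end{lemma}

\begin{proof}
If $Z=\{u\}$, then $h(Z)=d(u)-1$. Otherwise $Z-u$ is nonempty and independent. Let $p$ be the number of private neighbors of $u$ for $Z$. They lie in $N(Z)$ and not in $N(Z-u)$, so $|Z|-1+k\le|N(Z-u)|\le|N(Z)|-p=|Z|+h(Z)-p$.
\end{proof}

Different arcs leaving $u$ come from different tight sets. To apply Lemma~\ref{lem:private} we need one tight set that serves all of them. For $u\in P$ let $T_u$ be the intersection of all tight sets that contain $u$.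

\begin{lemma}\label{lem:core}
Let $u\in P$. Then $T_u$ is tight, and every $v$ with $u\to v$ is a private neighbor of $u$ for $T_u$.
\end{lemma}

\begin{proof}
Let $I_1,I_2$ be tight sets containing $u$. The vertex $u$ is isolated in $I_1\cup I_2$, so $h(I_1\cup I_2)\ge k$ by \eqref{eq:iso}, and \eqref{eq:sub} gives $h(I_1\cap I_2)\le k$. As $I_1\cap I_2$ is independent and contains $u$, it is tight. By induction $T_u$ is tight. If $N(v)\cap I=\{u\}$ with $I$ tight, then $u\in T_u\subseteq I$, and so $N(v)\cap T_u=\{u\}$.
\end{proof}

For neutral edges we want to intersect sets of surplus $k+1$. Inequality \eqref{eq:sub} preserves this value only if the union has surplus at least $k+1$, and that can fail when $u$ lies in a tight set. The vertices of $P$ thus need a separate argument, in which a witness is crossed with $T_u$. It shows that they have no neutral edge at all.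

\begin{lemma}\label{lem:P}
Let $u\in P$.
\begin{enumerate}
\item[(i)] If $d(u)\ge k+2$, then $d^+(u)\le1$.
\item[(ii)] $d^0(u)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $T=T_u$; it is tight by Lemma~\ref{lem:core}.

(i) Since $d(u)\ne h(T)+1=k+1$, Lemma~\ref{lem:private} shows that $u$ has at most one private neighbor for $T$. By Lemma~\ref{lem:core}, $d^+(u)\le1$.

(ii) Suppose $uv$ is neutral, let $X$ be a witness and put $Y=X-v$. Then $Y$ is independent, $u\in Y$ and $h(Y)=k+1$. We claim that $T\cap N(Y)=\emptyset$.

If $T\subseteq Y$, this holds because $Y$ is independent. Otherwise $Y\cap T$ is an independent proper subset of $T$ that contains $u$. Every tight set containing $u$ contains $T$, so $Y\cap T$ is not tight and $h(Y\cap T)\ge k+1$. By \eqref{eq:sub},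
\[
h(Y\cup T)\le(k+1)+k-(k+1)=k .
\]
Let $I$ be the set of vertices isolated in $Y\cup T$. It contains $u$, which is isolated in $Y$ and in $T$. By \eqref{eq:iso}, $k\le h(I)\le h(Y\cup T)\le k$. So $I$ is a tight set containing $u$, and $T\subseteq I$. Thus no vertex of $T$ has a neighbor in $Y$, which is the claim.

By Lemma~\ref{lem:witness}, $N(v)\setminus\{u\}\subseteq N(Y)$, so the claim gives $N(v)\cap T=\{u\}$. Since $T$ is tight, $u\to v$, and $uv$ is not neutral.
\end{proof}

The degree condition in (i) cannot be dropped, as a vertex of degree $k+1$ sends an arc along each of its edges.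

\begin{lemma}\label{lem:U}
If $u\in U$, then $d^0(u)\le2$ or $d(u)=k+2$.
\end{lemma}

\begin{proof}
Let $Z$ be any set in which $u$ is isolated, and let $I$ be the set of vertices isolated in $Z$. Then $I$ is independent and contains $u\in U$, so it is not tight, and \eqref{eq:iso} gives $h(Z)\ge h(I)\ge k+1$. Let $\mathcal{F}$ be the family of sets $Z$ in which $u$ is isolated and $h(Z)=k+1$. If $Z_1,Z_2\in\mathcal{F}$, then $u$ is isolated in $Z_1\cup Z_2$ and in $Z_1\cap Z_2$, so both have surplus at least $k+1$; by \eqref{eq:sub} the two surpluses sum to at most $2(k+1)$. Hence $Z_1\cap Z_2\in\mathcal{F}$.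

Let $uv_1,\dots,uv_m$ be the neutral edges at $u$, where we may assume $m\ge1$, and let $X_1,\dots,X_m$ be witnesses. Each $X_i-v_i$ is independent and belongs to $\mathcal{F}$. So $Z=\bigcap_i(X_i-v_i)$ is independent, contains $u$, and has surplus $k+1$. The only neighbor of $v_i$ in $X_i$ is $u$, so each $v_i$ is a private neighbor of $u$ for $Z$. Lemma~\ref{lem:private} gives $d(u)=k+2$ or $m\le2$.
\end{proof}

The second alternative is necessary: in $K_{k+3}$ every vertex has $d^0(u)=d(u)=k+2$.

\section{Counting arcs}\label{sec:count}

For a vertex $u\in H$, that is, of degree at least $k+3$, Lemmas~\ref{lem:P} and~\ref{lem:U} and \eqref{eq:count} give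
\begin{equation}\label{eq:H}
\begin{array}{llll}
u\in H\cap P: & d^+(u)\le1, & d^0(u)=0, & d^-(u)\ge k+2;\\[2pt]
u\in H\cap U: & d^+(u)=0, & d^0(u)\le2, & d^-(u)\ge k+1.
\end{array}
\end{equation}
The last column follows from $d^-(u)\ge d(u)-d^+(u)-d^0(u)$.

\begin{proof}[Proof of Theorem~\ref{thm:deg}]
(i) Let $H'\subseteq H$. An edge of $G[H']$ that is not neutral carries an arc whose tail lies in $H'\cap P$. Each such vertex is the tail of at most one arc, so there are at most $|H'\cap P|$ such edges. A neutral edge of $G[H']$ has both ends in $H'\cap U$, and each vertex there meets at most two neutral edges, so there are at most $\frac12\cdot2|H'\cap U|=|H'\cap U|$ such edges. The total is at most $|H'|$. A component of $G[H]$ on $p$ vertices therefore has at most $p$ edges. It consists of a spanning tree and at most one further edge, so it has at most one cycle.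

(ii) By \eqref{eq:lower}, $V(G)=L\cup M\cup H$. On $L$ we have $d^+(u)\le d(u)=k+1$. On $M$ we have $d^+(u)\le1$, by Lemma~\ref{lem:P}(i) for $u\in P$ and by \eqref{eq:count} for $u\in U$. Together with \eqref{eq:H} this gives
\[
(k+2)|H\cap P|+(k+1)|H\cap U|\le\sum_u d^-(u)=\sum_u d^+(u)\le(k+1)|L|+|M|+|H\cap P| .
\]
Subtracting $|H\cap P|$ yields $(k+1)|H|\le(k+1)|L|+|M|$, which is (ii). In particular $|H|\le|L|+|M|$, so $L\cup M$ contains at least half of the vertices.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The lower bound is \eqref{eq:lower}. If $\delta(G)\ge k+3$, then $L=M=\emptyset$ and $H=V(G)\ne\emptyset$, which contradicts Theorem~\ref{thm:deg}(ii).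
\end{proof}

\section{Graphs of minimum degree $k+2$}\label{sec:class}

Examples~\ref{ex:zero} and~\ref{ex:complete} prove the statements of Theorem~\ref{thm:class} on $k=0$, on disjoint unions of copies of $K_{k+3}$, and on the occurrence of both values. The statement on all other minimal graphs follows from the equivalence and Theorem~\ref{thm:main}. It remains to show that for $k\ge1$ and $\delta(G)=k+2$ every component of $G$ is $K_{k+3}$. We assume $k\ge1$ and $\delta(G)=k+2$ in this section, and we put $s=k+1\ge2$.

Without vertices of degree $k+1$ there is no vertex that sends more than one arc, and the count of arcs leaves none.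

\begin{lemma}\label{lem:regular}
The graph $G$ has no tight set, all its edges are neutral, and it is $(s+1)$-regular.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:P}, each $u\in P$ has $d^+(u)\le1$ and $d^0(u)=0$, so $d^-(u)\ge k+1\ge2$. With \eqref{eq:count} we get $|P|\ge\sum_u d^+(u)=\sum_u d^-(u)\ge2|P|$, and $P=\emptyset$. So there is no tight set and no arc. Every vertex $u$ lies in $U$ and has $d^0(u)=d(u)\ge k+2\ge3$, so $d(u)=k+2$ by Lemma~\ref{lem:U}.
\end{proof}

As no set is tight, \eqref{eq:iso} improves to
\begin{equation}\label{eq:s}
h(X)\ge s\quad\text{for every set $X$ in which some vertex is isolated.}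
\end{equation}
For each edge $uv$ fix one witness $X_{uv}=X_{vu}$, so that $h(X_{uv})=s$, and let $J_{uv}=X_{uv}\setminus\{u,v\}$. Every vertex of $J_{uv}$ is isolated in $X_{uv}$; thus $J_{uv}$ is independent and contains no neighbor of $u$ or of $v$. In $K_{k+3}$ all sets $J_{uv}$ are empty. We must show that a nonempty $J_{uv}$ is impossible, and we first record what the witnesses say about the neighborhood of an edge.

\begin{lemma}\label{lem:J}
Let $uv$ be an edge.
\begin{enumerate}
\item[(a)] If $w\in N(u)\setminus\{v\}$, then $J_{uv}\cap J_{uw}=\emptyset$.
\item[(b)] If $J=J_{uv}\ne\emptyset$, then $|N(J)|=|J|+s$, and $N(J)$ contains $N(u)\setminus\{v\}$ and $N(v)\setminus\{u\}$.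
\item[(c)] If $J_{uv}=\emptyset$, then $N[u]=N[v]$.
\item[(d)] If $J_{uv}=\emptyset$, then $J_{uw}=\emptyset$ for all $w\in N(u)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Put $X=X_{uv}$ and $Y=X_{uw}$. The only neighbor of $u$ in $Y$ is $w$, so $v\notin Y$. Hence $X\cap Y\subseteq X-v$ is independent and contains $u$, and $h(X\cap Y)\ge s$ by \eqref{eq:s}. Here we cross the full witnesses, and this gains one unit: $u$ lies in $N(X)\cap N(Y)$, being adjacent to $v\in X$ and $w\in Y$, but not in $N(X\cap Y)$. By \eqref{eq:subexact},
\[
h(X\cup Y)\le 2s-1-s=s-1 .
\]
By \eqref{eq:s}, no vertex is isolated in $X\cup Y$. A vertex of $J_{uv}\cap J_{uw}$ would be isolated in $X$ and in $Y$, hence in $X\cup Y$.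

(b) Put $X=X_{uv}$. Neither $u$ nor $v$ has a neighbor in $J$, so $N(J)\subseteq N(X)\setminus\{u,v\}$. Both $u$ and $v$ lie in $N(X)$, and $|N(X)|=|X|+s=|J|+2+s$, so $|N(X)\setminus\{u,v\}|=|J|+s$. By \eqref{eq:s}, $|N(J)|\ge|J|+s$. Hence $N(J)=N(X)\setminus\{u,v\}$, a set of size $|J|+s$ that contains $N(u)\setminus\{v\}$ and $N(v)\setminus\{u\}$.

(c) Here $X_{uv}=\{u,v\}$ and $|N(X_{uv})|=s+2$. The set $N(X_{uv})=N(u)\cup N(v)$ contains $N[u]$ and $N[v]$, each of size $s+2$, so it equals both.

(d) Suppose $J_{uw}\ne\emptyset$; then $w\ne v$. By (b) for the edge $uw$, the vertex $v\in N(u)\setminus\{w\}$ has a neighbor $z\in J_{uw}$. By (c), $z\in N[v]=N[u]$. But $J_{uw}$ contains neither $u$ nor a neighbor of $u$.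
\end{proof}

By (d), two edges with a common end have both sets $J$ empty or both nonempty. Any two edges of a component are joined by a sequence of edges in which consecutive ones share an end. So in each component all sets $J$ are empty or all are nonempty. In the first case (c) shows that adjacent vertices, and hence all vertices of the component, have the same closed neighborhood. This set has $s+2$ elements and contains every vertex of the component, so the component is $K_{s+2}=K_{k+3}$. It remains to exclude the second case. By (a) and (b), a neighbor $w$ of $u$ must reach $s$ disjoint sets with the $s$ edges it has left, which determines its neighborhood.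

\begin{lemma}\label{lem:exact}
Let $C$ be a component of $G$ in which all sets $J$ are nonempty, and let $uw$ be an edge of $C$. Then $w$ has exactly one neighbor in $J_{uv}$ for each $v\in N(u)\setminus\{w\}$, and $u$ and $w$ have no common neighbor.
\end{lemma}

\begin{proof}
There are $s$ vertices $v\in N(u)\setminus\{w\}$. For each of them $w\in N(u)\setminus\{v\}\subseteq N(J_{uv})$ by Lemma~\ref{lem:J}(b), so $w$ has a neighbor in $J_{uv}$. These $s$ sets are pairwise disjoint by Lemma~\ref{lem:J}(a), and none contains $u$. Since $w$ has exactly $s$ neighbors other than $u$, it has exactly one in each set and no others. No vertex of a set $J_{uv}$ is adjacent to $u$, so no neighbor of $w$ is adjacent to $u$.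
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:class}]
Suppose a component $C$ as in Lemma~\ref{lem:exact} exists. Fix an edge $uv$ of $C$, and let $J=J_{uv}$ and $a=|J|\ge1$. We count the edges between $J$ and $N(J)$. From the side of $J$ there are exactly $(s+1)a$.

Let $A=N(u)\setminus\{v\}$ and $B=N(v)\setminus\{u\}$. Each has $s$ elements, both lie in $N(J)$ by Lemma~\ref{lem:J}(b), and they are disjoint because $u$ and $v$ have no common neighbor. A vertex $w\in A$ has exactly one neighbor in $J$, by Lemma~\ref{lem:exact} for the edge $uw$. A vertex $w\in B$ has exactly one neighbor in $J_{vu}=J$, by the same lemma for the edge $vw$ with $v$ in the role of $u$. The remaining $|N(J)|-2s=a-s\ge0$ vertices of $N(J)$ have at most $s+1$ neighbors in $J$ each. Therefore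
\[
(s+1)a\le 2s+(s+1)(a-s),
\]
which simplifies to $(s+1)s\le2s$, that is, $s\le1$. This contradicts $s\ge2$, so every component of $G$ is $K_{k+3}$.
\end{proof}

\begin{remark}\label{rem:odd}
The hypothesis $k\ge1$ enters in Lemma~\ref{lem:regular} and in the last inequality, and the long odd cycles show that the second use cannot be avoided. Let $k=0$, $s=1$, and let $G$ be the cycle on $0,1,\dots,2m$ with $m\ge2$. It has no tight set: if $|N(I)|=|I|$ for a nonempty independent $I$, then the $2|I|$ edges at $I$ are all the edges at $N(I)$, and the cycle would be bipartite. So all edges are neutral. For the edge with ends $0$ and $2m$, the set $X=\{0,2,\dots,2m\}$ is a witness, with $J=\{2,4,\dots,2m-2\}$, $a=m-1$ and $N(J)=\{1,3,\dots,2m-1\}$. The final count reads $2a\le 2+2(a-1)$ and holds with equality.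
\end{remark}

\begin{thebibliography}{9}

\bibitem{Pereyra}
Kevin Pereyra, \emph{On the minimum degree of minimal $k$-$\{1,2\}$-factor critical $k$-planar graphs}, arXiv:2603.10317 (2026).

\end{thebibliography}
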